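# A strongly essential valuation that is not a Nash valuation: the threefolds $x^2+g(y_1,y_2,y_3)=0$

Throughout, $k$ is an algebraically closed field of characteristic zero, and a variety is an integral separated scheme of finite type over $k$. The singular locus of a variety $X$ is $X_{\rm sing}$.

## 1. Arcs, centers, and the valuations they define

**Definition 1 (arcs).** For a variety $Z$, the space of arcs $Z_\infty$ is the inverse limit of the jet schemes $Z_m$. Its $K$-valued points, for a field extension $K/k$, are the formal arcs $\alpha\colon\operatorname{Spec}K[[t]]\to Z$. The map $\pi_Z\colon Z_\infty\to Z$ sends $\alpha$ to $\alpha(0)$.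

Some working rules. If $Z$ is affine and $A$ is any $k$-algebra, an $A$-valued point of $Z_\infty$ is a $k$-homomorphism $\mathcal O(Z)\to A[[t]]$. If $U\subset Z$ is open, then $\pi_Z^{-1}(U)=U_\infty$. A point $\alpha\in Z_\infty$ with residue field $\kappa(\alpha)$ is an arc over $\kappa(\alpha)$; the generic point of an irreducible closed subset is called its generic arc. A morphism $f\colon Y\to Z$ induces $f_\infty\colon Y_\infty\to Z_\infty$. For $Z$ affine and $h\in\mathcal O(Z)$, the condition $\operatorname{ord}_t\alpha^*h\ge n$ is closed in $\alpha$. So if $\alpha'$ specializes to $\alpha$, then $\operatorname{ord}_t\alpha^*h\ge\operatorname{ord}_t\alpha'^*h$. Finally, we shall use Kolchin's theorem: in characteristic zero the arc space of a variety is irreducible.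

**Example 1.** (a) If $Z$ is smooth of dimension $n$, then locally $Z_m\cong Z\times\mathbb A^{nm}$ over $Z$, compatibly in $m$, since $Z$ is locally étale over $\mathbb A^n$. Hence for $E\subset Z$ closed and irreducible, $\pi_Z^{-1}(E)$ is irreducible: it is covered by open sets (product of an open piece of $E$ with an infinite affine space) that are irreducible and meet pairwise.

(b) Let $X=\{y^2=x^3\}$ be the cusp, with normalization $n\colon\mathbb A^1\to X$, $s\mapsto(s^2,s^3)$. Let $(x(t),y(t))$ be an arc over $K$ with $x(0)=y(0)=0$. If $x=0$, then $y=0$. Otherwise $s=y/x\in K((t))$ has $s^2=x\in K[[t]]$, so $s\in tK[[t]]$. So $\pi_X^{-1}(0)=n_\infty(\pi_{\mathbb A^1}^{-1}(0))$ is irreducible.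

(c) Let $X=\{y^2=x^2(1+x)\}$ be the node. In the domain $K[[t]]$ an arc at the origin satisfies $(y-x\sqrt{1+x})(y+x\sqrt{1+x})=0$. So $\pi_X^{-1}(0)$ is the union of two closed sets, each isomorphic to the space of arcs $x(t)$ of $\mathbb A^1$ at $0$, and neither contains the other. It has two irreducible components.

**Definition 2 (divisorial valuations and centers).** A prime divisor over $X$ is a prime divisor $E$ on a normal variety $Y'$ with a proper birational morphism $Y'\to X$. A divisorial valuation on $X$ is a valuation of $k(X)$ of the form $\operatorname{ord}_E$; we identify divisorial valuations that are positive rational multiples of each other. For a proper birational $f\colon Y\to X$, the center $c_Y(v)$ is the irreducible closed subset of $Y$ whose generic point $\eta$ satisfies $v\ge0$ on $\mathcal O_{Y,\eta}$ and $v>0$ on its maximal ideal.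

**Example 2.** Let $E$ be the exceptional curve of the blow-up $Y$ of $\mathbb A^2$ at the origin. Then $\operatorname{ord}_E$ is the multiplicity at the origin. Its center on $\mathbb A^2$ is the origin; its center on $Y$ is $E$.

Two facts link arcs with centers. Call an arc on $X$ *dominant* if it sends the generic point of $\operatorname{Spec}K[[t]]$ to the generic point of $X$.

**Fact 1 (lifting).** Let $f\colon Y\to X$ be proper birational and $\alpha\colon\operatorname{Spec}K[[t]]\to X$ a dominant arc. Then $\alpha$ lifts to exactly one arc $\tilde\alpha$ on $Y$. If $\operatorname{ord}_t\circ\alpha^*$ is a divisorial valuation $v$, then $\tilde\alpha(0)$ is the generic point of $c_Y(v)$.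

*Proof.* Since $f$ is an isomorphism over a nonempty open set, the $K((t))$-point of $X$ lifts to a unique $K((t))$-point of $Y$. The valuative criterion of properness extends it to $\operatorname{Spec}K[[t]]$, uniquely because $Y$ is separated. On $\mathcal O_{Y,\tilde\alpha(0)}$ we have $v=\operatorname{ord}_t\ge0$, with $v>0$ on the maximal ideal because $\mathcal O_{Y,\tilde\alpha(0)}\to K[[t]]$ is local. $\square$

**Fact 2.** Let $\mathcal O$ be a DVR with uniformizer $u$, and $\mathcal O\to K[[t]]$ a local homomorphism with $\operatorname{ord}_t(u)=1$. It is injective, and $\operatorname{ord}_t$ restricts to the valuation of $\mathcal O$. Indeed, a nonzero element is $u^n\cdot(\text{unit})$, and it has $t$-order $n$.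

**Definition 3 (Nash valuations).** It is known that $\pi_X^{-1}(X_{\rm sing})$ has finitely many irreducible components and that, for each component $C$ with generic arc $\alpha$, the formula $\operatorname{val}_C(h)=\operatorname{ord}_t(\alpha^*h)$, $h\in k(X)$, defines a divisorial valuation. (In particular $\alpha$ is dominant.) The valuations $\operatorname{val}_C$ are the Nash valuations of $X$.

**Example 3.** For the cusp there is one component. Its generic arc is $(s^2,s^3)$ with $s=s_1t+s_2t^2+\cdots$, the $s_i$ independent. So $\operatorname{val}_C(x)=2$, $\operatorname{val}_C(y)=3$, and $\operatorname{val}_C=\operatorname{ord}_0$ on the normalization $\mathbb A^1$.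

**Definition 4 (essential valuations).** A divisorial valuation on $X$ is essential if, for every resolution of singularities $f\colon Y\to X$, its center on $Y$ is an irreducible component of $f^{-1}(X_{\rm sing})$.

**Example 4.** Blow up the vertex of the cone $\{xy=z^2\}$. In the chart $x=x'z,\ y=y'z$ we get $x'y'=1$; in the chart $y=y'x,\ z=z'x$ we get $y'=z'^2$; the chart of $y$ is symmetric. So the blow-up is a resolution, with exceptional curve $E$ a smooth conic. Blow up a point of $E$ and let $E'$ be the new exceptional curve. Then $\operatorname{ord}_{E'}$ is not essential: its center on the first blow-up is a point of $E$, not a component of the preimage of the vertex.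

**Definition 5 (arc-wise semi-resolutions).** A proper birational morphism $f\colon Y\to X$ is an arc-wise semi-resolution if, for every irreducible component $E$ of $f^{-1}(X_{\rm sing})$, the set $\pi_Y^{-1}(E)$ is irreducible.

**Example 5.** By Example 1(a) every resolution is an arc-wise semi-resolution. By Example 1(b) the identity of the cusp is one, although the cusp is singular. By Example 1(c) the identity of the node is not one.

**Definition 6 (strongly essential valuations).** A divisorial valuation on $X$ is strongly essential if, on every arc-wise semi-resolution $f\colon Y\to X$, its center is an irreducible component of $f^{-1}(X_{\rm sing})$.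

**Example 6.** On the cusp, $\operatorname{ord}_0$ is strongly essential: for any proper birational $f\colon Y\to X$, the set $f^{-1}(0)$ is a proper closed subset of a curve, hence a finite set of points, and the center of $\operatorname{ord}_0$ is one of these points.

## 2. Nash implies strongly essential; is the converse true?

**Question.** Is it true that, for every variety $X$ and every divisorial valuation $v$ on $X$, $v$ is a Nash valuation if and only if it is strongly essential? The source of this problem is Tommaso de Fernex, "The space of arcs of an algebraic variety", arXiv:1604.02728 (2016).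

In plain words: the Nash valuations are read off from arcs on $X$, while the strongly essential ones are those that no partial resolution with good arc-theoretic behavior can avoid. Do they agree?

The following implications are known. We prove them because we shall need to see where the second proof can fail.

**Proposition 1.** Strongly essential valuations are essential. Nash valuations are strongly essential.

*Proof.* The first claim holds because every resolution is an arc-wise semi-resolution. For the second, let $C$ be a component of $\pi_X^{-1}(X_{\rm sing})$ with generic arc $\alpha$. Let $f\colon Y\to X$ be an arc-wise semi-resolution, $\tilde\alpha$ the lift of $\alpha$ to $Y$, and $Z=\overline{\{\tilde\alpha(0)\}}$, which is the center of $\operatorname{val}_C$ by Fact 1. Since $\tilde\alpha(0)\in f^{-1}(X_{\rm sing})$, there is a component $E$ of $f^{-1}(X_{\rm sing})$ with $Z\subset E$. Let $\beta$ be the generic arc of the irreducible closed set $\pi_Y^{-1}(E)$. This set contains the constant arcs at all points of $E$, so $\beta(0)$ is the generic point of $E$. It also contains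 $\tilde\alpha$, so $\beta$ specializes to $\tilde\alpha$, and $f_\infty(\beta)\in\pi_X^{-1}(X_{\rm sing})$ specializes to $\alpha$.

$(*)$ Since $\alpha$ is the generic point of a component, $f_\infty(\beta)=\alpha$.

Thus $\beta$, and the base extension of $\tilde\alpha$ to $\kappa(\beta)$, are two lifts of the same dominant arc. By Fact 1 they agree. So $\beta(0)=\tilde\alpha(0)$ and $E=Z$. $\square$

**The two simplest cases.** If $X$ is smooth, there are no Nash valuations. There are no strongly essential ones either, since the identity is an arc-wise semi-resolution for which $f^{-1}(X_{\rm sing})$ is empty.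

Let $X$ be a curve with normalization $n\colon\tilde X\to X$. Divisorial valuations are the $\operatorname{ord}_p$ with $p\in\tilde X$ a closed point. If $\operatorname{ord}_p$ is strongly essential, then testing on the resolution $\tilde X$ gives $p\in n^{-1}(X_{\rm sing})$. We check that each such $\operatorname{ord}_p$ is Nash. An arc at a point $s\in X_{\rm sing}$ is either dominant, and then lifts to $\tilde X$, or constant, and then is the image of a constant arc on $\tilde X$. So $\pi_X^{-1}(X_{\rm sing})$ is the union of the finitely many closed irreducible sets $C_p=\overline{n_\infty(\pi_{\tilde X}^{-1}(p))}$. The generic arc of $\pi_{\tilde X}^{-1}(p)$ has order one in a uniformizer at $p$, so the generic arc of $C_p$ induces $\operatorname{ord}_p$. It remains to see that no $C_p$ lies in another $C_{p'}$. If it did, $p$ and $p'$ would lie over the same $s$ (apply $\pi_X$). Shrink $X$ to an affine neighborhood with $s$ as the only singular point. Then $\operatorname{ord}_{p'}\le\operatorname{ord}_p$ on $\mathcal O(X)$. But the conductor is a nonzero ideal of the Dedekind domain $\mathcal O(\tilde X)$,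 contained in $\mathcal O(X)$ and supported over $s$. So for $M$ large, every function of order at least $M$ at all points over $s$ lies in $\mathcal O(X)$. By the Chinese remainder theorem one such function has order $M$ at $p$ and $M+1$ at $p'$, a contradiction. So for curves the answer to the question is yes.

The answer in general is **no**, and the rest of these notes proves it for an explicit threefold.

## 3. The threefold $x^2+g(y)=0$ and its exceptional divisors $E_1,E_2$

Let $g\in k[y_1,y_2,y_3]$ be a cubic form defining a smooth plane cubic $D\subset\mathbb P^2$, for example $g=y_1^3+y_2^3+y_3^3$. Let $N\ge0$ and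
$$X^0=\{x^2+g(y)=0\}\subset\mathbb A^4,\qquad X=X^0\times\mathbb A^N,$$
with coordinates $a=(a_1,\dots,a_N)$ on $\mathbb A^N$. On a first reading take $N=0$ and ignore $a$.

The polynomial $x^2+g$ is irreducible because $-g$ has odd degree and so is not a square; thus $X$ is integral. By the Jacobian criterion a singular point of $X^0$ has $x=0$ and $dg=0$, so $y=0$, because $D$ is smooth. Hence $X_{\rm sing}=S:=0\times\mathbb A^N$.

**Step 1: the blow-up of the origin.** The purpose is to find $E_2$. Let $B\to X^0$ be the blow-up of $0$. In the chart $x=x_1y_1$, $y_2=q_2y_1$, $y_3=q_3y_1$ put $G=g(1,q_2,q_3)$. Then $x^2+g=y_1^2(x_1^2+y_1G)$, so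
$$B=\{x_1^2+y_1G=0\},$$
the polynomial being irreducible since it is linear in $y_1$ with coprime coefficients $G$ and $x_1^2$. The charts of $y_2,y_3$ are analogous. In the chart of $x$, with $y_i=x\eta_i$, the equation is $1+xg(\eta)=0$, so there are no points over $0$. The fiber over $0$ is $\{x_1=y_1=0\}$, globally $E_2^0\cong\mathbb P^2$. At its generic point $G$ is a unit, so $y_1=-x_1^2/G$, and the local ring is a DVR with uniformizer $x_1$ and residue field $k(q_2,q_3)$. With $E_2=E_2^0\times\mathbb A^N$ and $v_2=\operatorname{ord}_{E_2}$, we get $v_2(x_1)=1$, hence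
$$v_2(y_i)=2,\qquad v_2(x)=3 .$$

**Step 2: a resolution.** The purpose is to find $E_1$. The partial derivatives of $x_1^2+y_1G$ are $2x_1$, $G$ and $y_1\,\partial G/\partial q_i$. On $G=0$ we have $dG\ne0$, so $B$ is singular exactly along $\{x_1=y_1=G=0\}$, that is, along $D\subset E_2^0$. Blow up the ideal $(x_1,y_1,G)$ of $D$ to get $W^0$.

* Chart of $y_1$: with $p=x_1/y_1$ the equation gives $G/y_1=-p^2$. Writing $u=y_1$, the chart is
$$X'=\{up^2+G(q_2,q_3)=0\},\qquad x=u^2p,\quad y_1=u,\quad y_2=uq_2,\quad y_3=uq_3.$$
(The polynomial is linear in $u$ with coprime coefficients, so it defines a three-dimensional integral scheme; its coordinate ring maps onto the three-dimensional chart ring, a domain, and the two agree.) It is smooth: if $p\ne0$, then $\partial_u=p^2\ne0$; if $p=0$, then $G=0$ and $dG\ne0$. The exceptional divisor is $\{u=0\}=\{G=0\}\times\mathbb A^1_p$, which is also the preimage of $0$.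
* Chart of $G$: with $p'=x_1/G$ we get $y_1/G=-p'^2$. The chart is $\mathbb A^3$ with coordinates $q_2,q_3,p'$. The exceptional divisor is $\{G=0\}$. The preimage of $0$ is $\{y_1=-Gp'^2=0\}$, the union of $\{G=0\}$ and of $\{p'=0\}$, the strict transform of $E_2^0$.
* Chart of $x_1$: here $(y_1/x_1)(G/x_1)=-1$, so both factors are units and this chart is contained in the other two.

So $W^0$ is smooth. Its exceptional divisor $E_1^0$ over $D$ is irreducible, being covered by open pieces (pieces of $D$ times $\mathbb A^1$) that are irreducible and meet. Put $W=W^0\times\mathbb A^N$ and $E_i=E_i^0\times\mathbb A^N$, with $E_2^0$ now also denoting its strict transform. Then $W\to X$ is a resolution and the preimage of $S$ is $E_1\cup E_2$.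

Let $\eta_1$ be the generic point of $E_1$ and $v_1=\operatorname{ord}_{E_1}$. The ring $\mathcal O_{W,\eta_1}$ is a DVR with uniformizer $u$, because $\{u=0\}\subset X'$ is reduced. At $\eta_1$ the function $p$ is a unit, and so are $q_2,q_3$, because $D$ lies in no line. So $v_1(y_i)=1$ and $v_1(x)=2$. We shall recognize $\eta_1$ by the following criterion:

$(\dagger)$ a field-valued point $(u,p,q_2,q_3,a)$ of $X'\times\mathbb A^N$ is at $\eta_1$ if and only if $u=0$, the point $(q,a)$ is at the generic point of $D\times\mathbb A^N$, and $p$ is transcendental over the field generated over $k$ by $(q,a)$.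

**Theorem.** Let $g$, $N$, $X$, $v_1$, $v_2$ be as above.

1. $v_2$ is strongly essential but is not a Nash valuation of $X$. In particular the answer to the question is negative, with counterexamples in every dimension $N+3\ge3$.
2. $X$ has exactly one Nash valuation, namely $v_1$. Both the essential and the strongly essential valuations of $X$ are exactly $v_1,v_2$.

## 4. The arcs of order $(3,2)$ and their generic member $\alpha_0$

To decide whether $v_2$ is Nash we need the set of arcs that carries it. Let $A_2\subset\pi_X^{-1}(S)$ be the closed set of arcs with $\operatorname{ord}_tx\ge3$ and $\operatorname{ord}_ty_i\ge2$. Write $x=t^3\xi'$, $y=t^2c$. The equation $x^2+g(y)=0$ becomes $t^6(\xi'^2+g(c))=0$, that is, $\xi'^2+g(c)=0$. So $(\xi',c,a)$ is an arbitrary arc on $X$, and $A_2\cong X_\infty$. By Kolchin's theorem $A_2$ is irreducible. Let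
$$\alpha_0=(t^3\xi'(t),\ t^2c(t),\ a(t)),\qquad\kappa=\kappa(\alpha_0),$$
be its generic arc, and put $\xi_0'=\xi'(0)$, $c_0=c(0)$, $a_0=a(0)$. Since $\pi_X\colon X_\infty\to X$ is surjective, $(\xi'_0,c_0,a_0)$ is the generic point of $X$. Since $X\to\mathbb A^3\times\mathbb A^N$, $(x,y,a)\mapsto(y,a)$, is finite and surjective:

*the coordinates of $c_0$ and $a_0$ together are algebraically independent over $k$, and $\xi_0'^2=-g(c_0)\ne0$.*

**The arc $\alpha_0$ induces $v_2$.** It lifts to $B\times\mathbb A^N$ with $x_1=x/y_1=t\xi'/c_1$, of order $1$, and $q_i=c_i/c_1$. At $t=0$ its position is $x_1=y_1=0$ and $(q_2,q_3,a)=(c_{0,2}/c_{0,1},\,c_{0,3}/c_{0,1},\,a_0)$, which is algebraically independent over $k$. So it starts at the generic point of $E_2$ and the uniformizer $x_1$ has order $1$. By Fact 2,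
$$\operatorname{ord}_t\circ\alpha_0^*=v_2.\tag{1}$$

## 5. Tangent lines to $D$ through a general point

Let $T$ be the symmetric trilinear form with $T(y,y,y)=g(y)$, so that
$$g(\delta+\mu c)=g(\delta)+3\mu\,T(\delta,\delta,c)+3\mu^2\,T(\delta,c,c)+\mu^3g(c).\tag{2}$$
For $g=\sum y_i^3$ we have $T(u,v,w)=\sum u_iv_iw_i$. Since $D$ is smooth, $T(\delta,\delta,\cdot)=\frac13dg_\delta\ne0$ whenever $\delta\ne0$ and $g(\delta)=0$. The equation $T(\delta,\delta,y)=0$ is the tangent line of $D$ at $[\delta]$; so $T(\delta,\delta,c)=0$ says that this line passes through $[c]$. A smooth plane cubic is irreducible, so $D$ is contained in no line and no conic.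

**Lemma H.** The set of $[\delta]\in D$ for which the quadratic form $T(\delta,\cdot,\cdot)$ is degenerate is a finite set of $k$-points, also when $\delta$ has coordinates in an extension field.

*Proof.* The set is the zero locus on $D$ of a determinant with coefficients in $k$, so it is enough that it is not all of $D$. Suppose it is. For $[\delta]\in D(k)$ choose $w\ne0$ with $T(\delta,w,\cdot)=0$. Then $T(\delta,\delta,w)=0$, and $w\notin k\delta$ because $T(\delta,\delta,\cdot)\ne0$. So $w$ spans the tangent space $\ker T(\delta,\delta,\cdot)/\langle\delta\rangle$ of $D$ at $[\delta]$. The differential of the Gauss map $[\delta]\mapsto[T(\delta,\delta,\cdot)]$ sends $w$ to the class of $2T(\delta,w,\cdot)=0$. So the Gauss map has zero differential everywhere, and in characteristic $0$ it is constant. All tangent lines then coincide, and $D$ lies in one line, a contradiction. (For $g=\sum y_i^3$ the form is $\sum\delta_iu_i^2$, degenerate exactly when $\delta_1\delta_2\delta_3=0$.) $\square$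

For the rest of this section let $\Omega\supset\kappa$ be an algebraically closed field, and $k'\subset\Omega$ the algebraic closure of $k(a_0)$ in $\Omega$ (so $k'=k$ if $N=0$). The coordinates of $c_0$ are algebraically independent over $k'$.

**Lemma L0.** If $0\ne\delta\in\Omega^3$, $g(\delta)=0$ and $[\delta]\notin D(k')$, then all coordinates of $\delta$ are nonzero, $T(\delta,\cdot,\cdot)$ is nondegenerate, and $([\delta],a_0)$ is at the generic point of $D\times\mathbb A^N$.

*Proof.* The points of $D$ with a vanishing coordinate are finitely many $k$-points, because $D$ lies in no line. The second claim is Lemma H. For the third, $\delta_2/\delta_1$ or $\delta_3/\delta_1$ is not in $k'$, hence not algebraic over $k(a_0)$. So $k(a_0,\delta_2/\delta_1,\delta_3/\delta_1)$ has transcendence degree $N+1=\dim(D\times\mathbb A^N)$. $\square$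

**Lemma L1.** If $0\ne\delta\in\Omega^3$ and $g(\delta)=0=T(\delta,\delta,c_0)$, then $[\delta]\notin D(k')$.

*Proof.* Otherwise rescale so that $\delta\in k'^3$. Since $T(\delta,\delta,\cdot)\ne0$, the equation $T(\delta,\delta,c_0)=0$ is a nontrivial $k'$-linear relation among the coordinates of $c_0$. $\square$

The next lemma treats a line through $[c_0]$ that meets $D$ at $[\rho]$ and is tangent to $D$ at $[\delta]$.

**Lemma L2.** Let $0\ne\rho\in\Omega^3$ and $\varepsilon\in\Omega$ satisfy
$$g(\rho+\tau c_0)=-\tau(\varepsilon+\tau\xi_0')^2\quad\text{in }\Omega[\tau].\tag{3}$$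
Then $\varepsilon\ne0$. Put $\tau_0=-\varepsilon/\xi_0'$ and $\delta=\rho+\tau_0c_0$. Then $\delta\ne0$, $g(\rho)=g(\delta)=0=T(\delta,\delta,c_0)$, and $[\rho],[\delta]\notin D(k')$.

*Proof.* First, $\varepsilon\ne0$. By (3), $g(\rho)=0\ne g(c_0)$, so $\rho,c_0$ are linearly independent. If $\varepsilon=0$, the right side of (3) is a multiple of $\tau^3$, and (2) gives $T(\rho,\rho,\rho)=T(\rho,\rho,c_0)=T(\rho,c_0,c_0)=0$. So the ternary quadratic form $T(\rho,\cdot,\cdot)$ vanishes on the plane $\langle\rho,c_0\rangle$ and is degenerate. But $[\rho]\notin D(k')$ by L1, and this contradicts L0.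

Next, the point $\delta$. It is nonzero by linear independence. Substituting $\tau=\tau_0+\mu$ in (3) gives $g(\delta+\mu c_0)=-(\tau_0+\mu)\xi_0'^2\mu^2$. Comparing with (2), $g(\delta)=0=T(\delta,\delta,c_0)$, and L1 gives $[\delta]\notin D(k')$.

Finally, suppose $[\rho]\in D(k')$, so $\rho$ is proportional to some $r\in k'^3$. We have
$$T(\delta,\delta,\rho)=T(\delta,\delta,\delta)-\tau_0T(\delta,\delta,c_0)=0,$$
so $[\delta]\in D\cap\{T(y,y,r)=0\}$. The quadratic form $T(y,y,r)$ is defined over $k'$, and it is nonzero since its polarization satisfies $T(r,\cdot,r)\ne0$. As $D$ is an irreducible cubic, the intersection is a finite set of $k'$-points. So $[\delta]\in D(k')$, a contradiction. $\square$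

## 6. Deforming $\alpha_0$ out of $A_2$: $v_2$ is not Nash

**A special arc, by hand.** Take $g=y_1^3+y_2^3+y_3^3$, $N=0$, and $\ell\in k$ with $\ell^3=2$. Put
$$x=\sqrt{-3}\;t^2(t-\ell s),\qquad y=\bigl(t(\ell^2t-s),\ ts,\ -t^2\bigr).$$
Expanding, $(\ell^2t-s)^3+s^3-t^3=3t^3-6\ell t^2s+3\ell^2ts^2=3t(t-\ell s)^2$. So $g(y)=3t^4(t-\ell s)^2=-x^2$, and for each value of $s$ we have an arc on $X$ through the origin. At $s=0$ it is $(\sqrt{-3}\,t^3,\ell^2t^2,0,-t^2)\in A_2$; for $s\ne0$ it has $\operatorname{ord}_ty_1=1$ and is not in $A_2$. The geometry: with $c=(\ell^2,0,-1)$ and $\delta=(1,1,-\ell)\in D$ we have $T(\delta,\delta,c)=\ell^2-\ell^2=0$, and $y=t\bigl((t-\ell s)c+s\delta\bigr)$. So the line through $[c]$ tangent to $D$ at $[\delta]$ makes the deformation possible: tangency puts a square into $g(y)$. We now do this for the generic arc $\alpha_0$.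

**Step 1: a moving point of tangency.** Let $\Omega$ be an algebraic closure of $\kappa$. Two forms in three variables have a common zero, so we can choose $0\ne\delta_0\in\Omega^3$ with $g(\delta_0)=0=T(\delta_0,\delta_0,c_0)$. Scale it so that its $j$-th coordinate is $1$ for some $j$. We claim that there is $\delta(t)\in\Omega[[t]]^3$ with
$$\delta(0)=\delta_0,\quad\delta_j=1,\quad g(\delta(t))=0,\quad T(\delta(t),\delta(t),c(t))=0 .$$
These are two equations in the two coordinates other than $\delta_j$. At $t=0$ the differentials are $3T(\delta_0,\delta_0,\cdot)$ and $2T(\delta_0,c_0,\cdot)$, restricted to $\{v_j=0\}$. By Hensel's lemma it suffices that these are linearly independent. If they are not, some $T(\delta_0,a_1\delta_0+a_2c_0,\cdot)$ with scalars $(a_1,a_2)\ne(0,0)$ vanishes on $\{v_j=0\}$. Its value at $\delta_0$ is $a_1g(\delta_0)+a_2T(\delta_0,\delta_0,c_0)=0$, and $\delta_0\notin\{v_j=0\}$. So it vanishes identically. Since $g(\delta_0)=0\ne g(c_0)$, the vector $a_1\delta_0+a_2c_0$ is nonzero. Hence $T(\delta_0,\cdot,\cdot)$ is degenerate, contradicting L1 and L0.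

**Step 2: the deformation.** Note that $g(c)=-\xi'^2$ is a unit in $\Omega[[t]]$. Put
$$\ell(t)=\frac{3T(\delta,c,c)}{g(c)}\in\Omega[[t]],\qquad\nu=t-\ell(t)s,$$
and in $\Omega[[s]][[t]]$
$$y=t(\nu c+s\delta),\qquad x=t^2\xi'\nu,\qquad a=a(t).\tag{4}$$
By (2) and the choice of $\delta$, the terms in $\nu s^2$ and $s^3$ vanish, and
$$g(\nu c+s\delta)=\nu^3g(c)+3\nu^2s\,T(\delta,c,c)=\nu^2\bigl(\nu+s\ell(t)\bigr)g(c)=t\,\nu^2g(c).\tag{5}$$
So $g(y)=t^4\nu^2g(c)=-t^4\nu^2\xi'^2=-x^2$, and (4) defines a morphism $\operatorname{Spec}\Omega[[s]]\to X_\infty$. At $s=0$ we have $\nu=t$ and get $\alpha_0$. The generic point goes to an arc $\alpha_1$ with $x=y=0$ at $t=0$, so $\alpha_1\in\pi_X^{-1}(S)$. The $t$-coefficient of $y$ is $s(\delta_0-\ell(0)c_0)\ne0$, so $\alpha_1\notin A_2$. Hence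
$$A_2=\overline{\{\alpha_0\}}\subsetneq\overline{\{\alpha_1\}}\subset\pi_X^{-1}(S),$$
and $A_2$ is not an irreducible component of $\pi_X^{-1}(S)$.

**Step 3: conclusion.** Suppose that $v_2$ is Nash, so that a component $C$ with generic arc $\gamma$ has $\operatorname{val}_C=q\,v_2$, $q\in\mathbb Q_{>0}$. Then $\operatorname{ord}_t\gamma^*x=3q$ and $\operatorname{ord}_t\gamma^*y_i=2q$ are integers, so $q=3q-2q$ is an integer, $q\ge1$, and $\gamma\in A_2$. Thus $C\subset A_2\subset\pi_X^{-1}(S)$ with $A_2$ closed and irreducible, so $C=A_2$. This contradicts Step 2. Hence **$v_2$ is not a Nash valuation.** $\square$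

## 7. Two limits of a wedge in $W$

To show that $v_2$ is strongly essential, the natural attempt is to repeat the proof of Proposition 1 with $\alpha_0$ in place of $\alpha$. Everything goes through up to step $(*)$: we get a component $E\supset Z=c_Y(v_2)$ and an arc $\beta$, generic in $\pi_Y^{-1}(E)$, such that $f_\infty(\beta)$ specializes to $\alpha_0$. But $(*)$ needs $\alpha_0$ to be generic in a component of $\pi_X^{-1}(S)$, and Section 6 has just shown that it is not. There can really be an arc $f_\infty(\beta)\ne\alpha_0$ that specializes to $\alpha_0$, so we must prove $E=Z$ in the presence of such a $\beta$.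

The model wedge (4) shows how. Suppose that it lifts to $Y$: that is, near the point $\zeta=\tilde\alpha_0(0)$ the functions on $Y$ map to $\Omega[[s]][[t]]$. Write it in the chart $X'\times\mathbb A^N$ of $W$. With $z=y/t=\nu c+s\delta$,
$$u=tz_1,\qquad p=\frac{x}{u^2}=\frac{\xi'\nu}{z_1^2},\qquad q_i=\frac{z_i}{z_1}.$$
Put $t=s\tau$ in (5), divide by $s^3$, and set $s=0$. With $\rho=\delta_0-\ell(0)c_0$ this gives (3) for $\varepsilon=-\ell(0)\xi_0'$. So Lemma L2 applies, with $\tau_0=\ell(0)$ and $\delta=\delta_0$: it gives $\ell(0)\ne0$, and, with L0, both $([\rho],a_0)$ and $([\delta_0],a_0)$ are generic in $D\times\mathbb A^N$.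

* *Along $t=0$, $s$ generic.* Here $u=0$, $q=\rho$ up to scale, and $p=-\xi_0'\ell(0)/(s\rho_1^2)$, which is transcendental over $\Omega$. By $(\dagger)$ this point is $\eta_1$. On $Y$ it is the starting point of the arc with $s$ generic.
* *Along the curve $\nu=\theta s^2$, as $s\to0$, with $\theta$ an indeterminate.* The equation $t=\ell(t)s+\theta s^2$ has a solution $t_*\in s\,\Omega(\theta)[[s]]$, by contraction. Along it $z=s(\delta+\theta sc)$, so in the limit $u=0$, $q=\delta_0$ up to scale, and $p=\theta\xi_0'/\delta_{0,1}^2$. By $(\dagger)$ this limit is again $\eta_1$. On $Y$ the limit is $\zeta$, because $(s,t_*)\to(0,0)$.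

At the origin of the wedge the function $p$ is indeterminate, and the curves tangent to $\nu=0$ see all its values. The rational map from $W$ to $Y$ takes a single value at the codimension-one point $\eta_1$. The first limit computes this value as the generic point of $E$; the second computes it as the generic point $\zeta$ of $Z$. So $E=Z$. The full proof carries this out for an arbitrary specialization, parametrized by a valuation ring instead of $\Omega[[s]]$.

## 8. $v_2$ is strongly essential

Let $f\colon Y\to X$ be an arc-wise semi-resolution, $F=f^{-1}(S)$ and $Z=c_Y(v_2)$.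

**Step 0: the wedge.** The purpose is to turn irreducibility of $\pi_Y^{-1}(E)$ into a ring homomorphism. By (1), $\alpha_0$ is dominant. By Fact 1 it lifts to an arc $\tilde\alpha_0$ on $Y$ over $\kappa$, and $\zeta:=\tilde\alpha_0(0)$ is the generic point of $Z$. We have $\zeta\in F$. Let $E$ be an irreducible component of $F$ containing $Z$. *We show $E=Z$.*

The set $\pi_Y^{-1}(E)$ is closed and irreducible; let $\beta$ be its generic point. It contains the constant arcs at points of $E$, so $\beta(0)$ is the generic point of $E$. It contains $\tilde\alpha_0$, so $\beta$ specializes to $\tilde\alpha_0$. Hence (Stacks Project, Tag 01J8) there are a valuation ring $V_0$ and a morphism $\operatorname{Spec}V_0\to Y_\infty$ that sends the generic point to $\beta$ and the closed point to $\tilde\alpha_0$. Let $m_0$ be the maximal ideal of $V_0$, $K_0=V_0/m_0$ and $L=\operatorname{Frac}V_0$. The residue field of $\tilde\alpha_0$ in $Y_\infty$ is $\kappa$: it contains $\kappa(\alpha_0)=\kappa$, and $\tilde\alpha_0$ is a $\kappa$-point lifting $\alpha_0$. So $K_0\supset\kappa$.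

Let $U=\operatorname{Spec}R$ be an affine open neighborhood of $\zeta$ in $Y$. The composite $\operatorname{Spec}V_0\to Y_\infty\to Y$ sends the closed point to $\zeta\in U$, so all of $\operatorname{Spec}V_0$ goes into $U$. Thus $\operatorname{Spec}V_0$ maps into $\pi_Y^{-1}(U)=U_\infty$, which is a $k$-homomorphism
$$\Phi\colon R\to V_0[[t]]$$
inducing a base extension of $\beta$ over $L$, and of $\tilde\alpha_0$ over $K_0$. Note that $\mathcal O(X)\subset R\subset k(X)$. Bars denote reduction modulo $m_0$.

**Step 1: the shape of the wedge.** Since $\beta(0)\in F$, the images of $x,y_i$ in $V_0[[t]]$ have zero constant term. Write $y=tz$ and $x=tx'$. Then $x'^2=-t\,g(z)$, so $x'(0)^2=0$, $x'(0)=0$ and $x'=t\xi$. Thus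
$$x=t^2\xi,\qquad y=tz,\qquad t\xi^2+g(z)=0\quad\text{in }V_0[[t]].\tag{6}$$
Modulo $m_0$ we have $y=t^2c$ and $x=t^3\xi'$, so $\bar z=t\,c(t)$ and $\bar\xi=t\,\xi'(t)$. Let $a_V(t)\in V_0[[t]]^N$ be the image of $a$; it reduces to $a(t)$. Write
$$z=(z_1,z_2,z_3)=\sum_{n\ge0}b_nt^n\quad(b_n\in V_0^3),\qquad\xi=\sum_{n\ge0}e_nt^n .$$
Then $e_0$ and all coordinates of $b_0$ lie in $m_0$, while $\bar b_1=c_0$ and $\bar e_1=\xi_0'\ne0$.

**Step 2: the case $b_0=0$.** This is the case where the proof of Proposition 1 still works. If $b_0=0$, then $t^3$ divides $g(z)$, so the $t$-coefficient of (6) is $e_0^2=0$. Hence $t\mid\xi$, $\operatorname{ord}_tx\ge3$, $\operatorname{ord}_ty_i\ge2$, and $f_\infty(\beta)\in A_2=\overline{\{\alpha_0\}}$. As $f_\infty(\beta)$ also specializes to $\alpha_0$, we get $f_\infty(\beta)=\alpha_0$. Now $\beta$ and the base extension of $\tilde\alpha_0$ along $\kappa\to\kappa(\beta)$ are two lifts to $Y$ of the same dominant arc over $\kappa(\beta)$. By Fact 1 they agree, so $\beta=\tilde\alpha_0$, $\beta(0)=\zeta$ and $E=Z$. *From now on $b_0\ne0$.*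

**Step 3: rescaling.** The purpose is to bring the tangent line of Lemma L2 into view by zooming in at the origin of the wedge. Let $\sigma$ be a coordinate of $b_0$ of minimal valuation. Then $0\ne\sigma\in m_0$ and $b_0=\sigma\rho$ with $\rho\in V_0^3$ having a coordinate equal to $1$, so $\bar\rho\ne0$. Putting $t=0$ in (6) gives $\sigma^3g(\rho)=0$, so $g(\rho)=0$. Apply the substitution $V_0[[t]]\to V_0[[\tau]]$, $t\mapsto\sigma\tau$:
$$z(\sigma\tau)=\sigma\tilde z(\tau),\qquad\tilde z=\rho+b_1\tau+\sum_{n\ge2}\sigma^{n-1}b_n\tau^n,\qquad\tau\,\xi(\sigma\tau)^2=-\sigma^2g(\tilde z).$$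
The coefficient of $\tau$ in the last equation shows $e_0^2\in\sigma^2V_0$. Since $V_0$ is a valuation ring, $e_0=\sigma\varepsilon$ with $\varepsilon\in V_0$. Then $\xi(\sigma\tau)=\sigma\psi(\tau)$ with
$$\psi(\tau)=\varepsilon+e_1\tau+\sum_{n\ge2}\sigma^{n-1}e_n\tau^n,\qquad\tau\psi^2=-g(\tilde z).\tag{7}$$
Modulo $m_0$ this reads $g(\bar\rho+\tau c_0)=-\tau(\bar\varepsilon+\tau\xi_0')^2$, which is (3). Apply L2 and L0 with $\Omega$ an algebraic closure of $K_0$. We get $\bar\varepsilon\ne0$. With
$$\bar\tau_0=-\bar\varepsilon/\xi_0',\qquad\bar\delta=\bar\rho+\bar\tau_0c_0$$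
(both over $K_0$), all coordinates of $\bar\rho$ and $\bar\delta$ are nonzero, and $([\bar\rho],a_0)$, $([\bar\delta],a_0)$ are both at the generic point of $D\times\mathbb A^N$.

**Step 4: the first limit.** The purpose is to show that $E$ is the center of $v_1$. Over $L$ we have $z_1(0)=\sigma\rho_1\ne0$, so the arc lifts to $X'\times\mathbb A^N$ by
$$u=tz_1,\qquad p=\xi/z_1^2,\qquad q_i=z_i/z_1,\qquad a=a_V .$$
Indeed $up^2+G(q_2,q_3)=(t\xi^2+g(z))/z_1^3=0$ by (6), and $u^2p=t^2\xi=x$, $u=y_1$, $uq_i=y_i$. At $t=0$ its position is
$$u=0,\qquad p=\frac{\sigma\varepsilon}{\sigma^2\rho_1^2}=\frac{\varepsilon}{\sigma\rho_1^2},\qquad q_i=\frac{\rho_i}{\rho_1},\qquad a=a_V(0).$$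
The morphism $([\rho],a_V(0))\colon\operatorname{Spec}V_0\to D\times\mathbb A^N$ sends the closed point to the generic point, so it factors through $\operatorname{Spec}k(D\times\mathbb A^N)$. Thus $V_0$ contains the field $M=k(\rho_2/\rho_1,\rho_3/\rho_1,a_V(0))\cong k(D\times\mathbb A^N)$. Since $\varepsilon,\rho_1$ are units of $V_0$ and $\sigma\in m_0$, the element $\varepsilon/(\sigma\rho_1^2)$ is not in $V_0$. But an element of $L$ algebraic over $M$ is integral over $M\subset V_0$, and so lies in the integrally closed ring $V_0$. Hence $\varepsilon/(\sigma\rho_1^2)$ is transcendental over $M$, and by $(\dagger)$ the lift starts at $\eta_1$. As $u=tz_1$ has $t$-order $1$, Fact 2 gives a local injection $\mathcal O_{W,\eta_1}\to L[[t]]$ on which $\operatorname{ord}_t=v_1$, and it agrees with $\Phi$ on $\mathcal O(X)$.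

For $0\ne h\in R$ write $h=h_1/h_2$ with $h_1,h_2\in\mathcal O(X)\setminus0$. From $\Phi(h)\Phi(h_2)=\Phi(h_1)$ we get
$$\operatorname{ord}_t\Phi(h)=v_1(h_1)-v_1(h_2)=v_1(h).$$
So $v_1\ge0$ on $R$, that is, $R\subset\mathcal O_{W,\eta_1}$. The prime ideal of the point $\beta(0)$, that is, of $E\cap U$, is
$$\mathfrak p_E=\{h\in R: v_1(h)>0\}.\tag{8}$$

**Step 5: an auxiliary complete local domain.** To follow the second limit we need a free parameter $\theta$, and a ring in which $\psi$ has a root and power series can be evaluated.

*The parameter.* Let $\theta$ be an indeterminate and $V=V_0[\theta]_{m_0V_0[\theta]}$. Every nonzero polynomial over $V_0$ is an element of $V_0$ (a coefficient of minimal valuation) times a polynomial with a unit coefficient, and the latter is a unit of $V$. So every nonzero element of $\operatorname{Frac}V$ is an element of $L$ times a unit of $V$, and $V$ is a valuation ring. It dominates $V_0$ and has residue field $K=K_0(\bar\theta)$ with $\bar\theta$ transcendental over $K_0$.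

*Making $V$ separated.* Let $P=\bigcap_n\sigma^nV$, a proper ideal. It is prime: if $r,r'\notin P$, then, $V$ being a valuation ring, $\sigma^n\in rV$ and $\sigma^{n'}\in r'V$ for some $n,n'$, so $\sigma^{n+n'}\in rr'V$. If $rr'\in P$, then $\sigma^{n+n'}\in\sigma^{n+n'+1}V$, impossible as $\sigma$ is a nonzero nonunit. So $V_1=V/P$ is a valuation ring. We have $\sigma\ne0$ in $V_1$, since $\sigma\notin\sigma^2V$. And $\bigcap_n\sigma^nV_1=0$, since $P\subset\sigma^nV$ for all $n$.

*Completing.* Let $\hat V=\varprojlim V_1/\sigma^nV_1$. It has three properties.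

* *The kernel of $\hat V\to V_1/\sigma^nV_1$ is $\sigma^n\hat V$; hence $\hat V$ is $\sigma$-adically complete and separated, and $V_1\subset\hat V$.* An element of the kernel is given by $r_m\in V_1$ ($m\ge n$) with $r_{m+1}-r_m\in\sigma^mV_1$ and $r_m\in\sigma^nV_1$. Write $r_m=\sigma^ns_m$. Then $s_{m+1}-s_m\in\sigma^{m-n}V_1$, so $(s_m)$ defines $\hat s\in\hat V$, and $\sigma^n\hat s$ is the given element. The other inclusion is clear. Injectivity of $V_1\to\hat V$ is $\bigcap_n\sigma^nV_1=0$.
* *$\hat V$ is local with residue field $K$.* An element whose image in the local ring $V_1/\sigma V_1$ is a unit is a unit in every $V_1/\sigma^nV_1$, because the kernel of $V_1/\sigma^nV_1\to V_1/\sigma V_1$ is nilpotent; the inverses are compatible. So the units of $\hat V$ are the elements that are nonzero in $K$.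
* *$\hat V$ is a domain.* Given $0\ne\hat r\in\hat V$, choose $n$ with $\hat r\notin\sigma^n\hat V$, and $r\in V_1$ with $\hat r-r\in\sigma^{n+1}\hat V$. Then $r\notin\sigma^nV_1$, so $\sigma^n\in rV_1$ and $\hat r\in r(1+\sigma\hat V)$. So every nonzero element of $\hat V$ is a nonzero element of $V_1$ times a unit, and products of nonzero elements are nonzero.

Let $\hat m$ be the maximal ideal of $\hat V$; we have $\sigma\in\hat m$. Elements of $V_0$ act through $V_0\to V\to V_1\subset\hat V$. This map need not be injective, but $\sigma\ne0$ in $\hat V$, and that will be enough.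

*A root of $\psi$.* The coefficients of $\psi$ in (7) tend to $0$ $\sigma$-adically, so $\psi$ converges on $\hat V$. Since $(\tau+\lambda)^n-\tau^n$ is divisible by $\lambda$, we have
$$\psi(\tau+\lambda)-\psi(\tau)\in\lambda(e_1+\sigma\hat V),\tag{9}$$
and $e_1$ is a unit because $\bar e_1=\xi_0'\ne0$. So $\tau\mapsto\tau-e_1^{-1}\psi(\tau)$ changes by an element of $\sigma\lambda\hat V$ when $\tau$ changes by $\lambda$. It is a $\sigma$-adic contraction and has a fixed point: there is $\tau_0\in\hat V$ with $\psi(\tau_0)=0$. Modulo $\hat m$ this gives $\bar\varepsilon+\xi_0'\tau_0\equiv0$, so $\tau_0\equiv\bar\tau_0\ne0$ and $\tau_0$ is a unit.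

*The curve.* Put
$$t_*=\sigma(\tau_0+\sigma\theta)\in\sigma\hat V,\qquad\chi\colon V_0[[t]]\to\hat V,\quad\sum r_nt^n\mapsto\sum r_nt_*^n .$$
The series converge and $\chi$ is a ring homomorphism. By (9) with $\tau=\tau_0$, $\lambda=\sigma\theta$, there is $\omega\in\hat V$ with
$$\xi(t_*)=\sigma\psi(\tau_0+\sigma\theta)=\sigma^2\theta\,\omega,\qquad\omega\equiv\xi_0'\pmod{\hat m}.\tag{10}$$
Moreover
$$z(t_*)=\sigma\tilde z_*,\qquad\tilde z_*:=\tilde z(\tau_0+\sigma\theta)\equiv\bar\rho+\bar\tau_0c_0=\bar\delta\pmod{\hat m}.\tag{11}$$

**Step 6: the second limit.** We compute the closed point of the curve $\Psi=\chi\circ\Phi\colon R\to\hat V$ twice: on $Y$ and on $W$.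

*(A) On $Y$.* Since $t_*\in\hat m$, the composite $R\to\hat V\to K$ is $h\mapsto\overline{\Phi(h)(0)}$, that is, evaluation at $\tilde\alpha_0(0)=\zeta$. Its kernel is the prime ideal $\mathfrak p_Z$ of $Z\cap U$.

*(B) On $W$.* Set, using (10) and (11),
$$u\mapsto t_*z_1(t_*)=\sigma^2(\tau_0+\sigma\theta)\tilde z_{*,1},\quad p\mapsto\frac{\xi(t_*)}{z_1(t_*)^2}=\frac{\theta\omega}{\tilde z_{*,1}^2},\quad q_i\mapsto\frac{\tilde z_{*,i}}{\tilde z_{*,1}},\quad a\mapsto a_V(t_*).$$
These lie in $\hat V$, because $\bar\delta_1\ne0$ makes $\tilde z_{*,1}$ a unit. They satisfy $up^2+G(q_2,q_3)=0$: multiplied by $z_1(t_*)^3\ne0$, the left side is $t_*\xi(t_*)^2+g(z(t_*))=0$ by (6), and $\hat V$ is a domain. So they define a homomorphism $\mathcal O(X'\times\mathbb A^N)\to\hat V$. It extends $\Psi|_{\mathcal O(X)}$, since $u^2p\mapsto t_*^2\xi(t_*)$, $u\mapsto t_*z_1(t_*)$ and $uq_i\mapsto t_*z_i(t_*)$. Modulo $\hat m$ the point is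
$$(u,p,q_2,q_3,a)=\Bigl(0,\ \frac{\bar\theta\,\xi_0'}{\bar\delta_1^2},\ \frac{\bar\delta_2}{\bar\delta_1},\ \frac{\bar\delta_3}{\bar\delta_1},\ a_0\Bigr).$$
By $(\dagger)$ this is $\eta_1$: the point $([\bar\delta],a_0)$ is generic in $D\times\mathbb A^N$, and $\bar\theta$ is transcendental over $K_0$, which contains $\xi_0'$, the $\bar\delta_i$ and $a_0$. So we get a local homomorphism $\lambda\colon\mathcal O_{W,\eta_1}\to\hat V$. It is injective, since $\lambda(u)=\sigma^2\cdot(\text{unit})\ne0$ and $u$ is a uniformizer of the DVR $\mathcal O_{W,\eta_1}$.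

*Comparison.* Let $h\in R\subset\mathcal O_{W,\eta_1}$ (Step 4), and write $h=h_1/h_2$ with $h_1,h_2\in\mathcal O(X)$, $h_2\ne0$. Then $\Psi(h)\Psi(h_2)=\Psi(h_1)=\lambda(h_1)=\lambda(h)\lambda(h_2)$, and $\Psi(h_2)=\lambda(h_2)\ne0$ in the domain $\hat V$. So $\Psi(h)=\lambda(h)$. By (A), the locality of $\lambda$, and (8),
$$\mathfrak p_Z=\{h\in R:\Psi(h)\in\hat m\}=\{h\in R:\lambda(h)\in\hat m\}=\{h\in R:v_1(h)>0\}=\mathfrak p_E .$$
Hence $Z=E$ is an irreducible component of $f^{-1}(X_{\rm sing})$. As $f$ was an arbitrary arc-wise semi-resolution, $v_2$ is strongly essential. With Section 6 this proves part 1 of the Theorem. $\blacksquare$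

## 9. All Nash, essential and strongly essential valuations of $X$

Now we prove part 2. On the resolution $W$ the preimage of $X_{\rm sing}$ is $E_1\cup E_2$. So the center on $W$ of an essential valuation $v$ is the divisor $E_1$ or $E_2$. Then the valuation ring of $v$ dominates the DVR $\mathcal O_{W,E_i}$ in the same field, hence equals it, and $v=v_i$ up to scaling. Thus the essential valuations are among $v_1,v_2$.

Nash valuations exist, since $\pi_X^{-1}(S)\ne\emptyset$. By Proposition 1 they are strongly essential, hence essential, hence among $v_1,v_2$. By Section 6, $v_2$ is not Nash. So $v_1$ is the only Nash valuation, and $v_1$ is strongly essential. By part 1, $v_2$ is strongly essential. Both are then essential by Proposition 1, and every strongly essential valuation, being essential, is one of the two. $\blacksquare$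

**Remark.** The blow-up $B\times\mathbb A^N\to X$ of Section 3 is not an arc-wise semi-resolution. The preimage of $S$ in it is the single divisor $E_2$, while the center of the strongly essential valuation $v_1$ on it is the smaller set $D\times\mathbb A^N$.
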